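# Positive-filtration $v_2$-torsion in the $E_2$-terms of $\mathrm{tmf}\wedge\overline{\mathrm{tmf}}^{\,n}$

All vector spaces and tensor products are over $\mathbb F_2$.

## 1. Square-zero operators: first one, then two

Let $N$ be a vector space with an operator $Q$ such that $Q^2=0$, that is, a module over the exterior algebra $E[Q]$. The periodic free resolution of $\mathbb F_2$ shows that $\mathrm{Ext}_{E[Q]}(\mathbb F_2,N)$ is the cohomology of $N\otimes\mathbb F_2[v]$ with $d=vQ$, where the filtration $s$ is the exponent of $v$. So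
$$\mathrm{Ext}^0=\ker Q,\qquad \mathrm{Ext}^s=(\ker Q/\operatorname{im}Q)\,v^s\quad(s>0).$$
Multiplication by $v$ is the quotient map from filtration $0$ to filtration $1$, and it is an isomorphism from filtration $s$ to $s+1$ for $s>0$. Hence the $v$-torsion is exactly $\operatorname{im}Q$, sitting in filtration $0$. In positive filtration, inverting $v$ loses nothing.

Now let there be two commuting square-zero operators $P,Q$ on $N$. The Ext groups over $E[P,Q]$ are the cohomology of
$$N\otimes\mathbb F_2[h,v],\qquad d=hP+vQ, \tag{1.1}$$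
where $s$ is the total degree in $h$ and $v$. Take $N$ with basis $Z,T$ and $QZ=T$, $QT=0$, $P=0$. Then $d(pZ)=vp\,T$ for $p\in\mathbb F_2[h,v]$, so the cohomology is $\mathbb F_2[h,v]\{T\}/(vT)$. Now $h^sT\ne0$ and $v\cdot h^sT=0$ for all $s$: there is $v$-torsion in every filtration.

A longer version is the zigzag $N_k$, with basis $Y_0,\dots,Y_k,X_0,\dots,X_k$ and
$$QY_a=X_a,\qquad PY_a=X_{a-1}\ (a\ge1),\qquad PY_0=0,$$
where $P$ and $Q$ kill all $X_a$. From $dY_a=hX_{a-1}+vX_a$ we read off the relations $vX_a=hX_{a-1}$ for $a\ge1$, and $vX_0=0$. So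
$$v^kX_k=h^kX_0,\qquad v^{k+1}X_k=h^k\,vX_0=0 .$$
If $h^kX_0\neq0$, the class $X_k$ has torsion order exactly $k+1$. Is $h^kX_0$ nonzero? If we cut off the end of the zigzag by setting $X_k=0$, then $h^kX_0=v^kX_k=0$. So it matters how long the zigzag is. The following test measures this.

**Lemma 1.1.** Let $P,Q$ be commuting square-zero operators on $N$, let $X\in N$ with $PX=QX=0$, and let $s\ge0$. Suppose there are linear functionals $f_0,\dots,f_s:N\to\mathbb F_2$ with $f_i\circ P=f_{i+1}\circ Q$ for $0\le i\le s-1$ and $f_0(X)=1$. Then $h^sX\ne0$ in the cohomology of (1.1).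

**Proof.** For $s=0$ the group $\mathrm{Ext}^0$ is a subspace of $N$, and $f_0(X)=1$ gives $X\neq0$. Let $s\ge1$ and suppose $h^sX=d\bigl(\sum_{i=0}^{s-1}m_ih^{s-1-i}v^i\bigr)$. Comparing the coefficients of $h^s$, of $h^{s-i}v^i$ for $1\le i\le s-1$, and of $v^s$, we get
$$Pm_0=X,\qquad Pm_i=Qm_{i-1}\ (1\le i\le s-1),\qquad Qm_{s-1}=0 .$$
Therefore
$$1=f_0(X)=f_0(Pm_0)=f_1(Qm_0)=f_1(Pm_1)=\dots=f_{s-1}(Pm_{s-1})=f_s(Qm_{s-1})=0,$$
a contradiction. $\square$

In $N_k$ let $f_i$ be the dual basis functional of $X_i$. Both $f_iP$ and $f_{i+1}Q$ are $1$ on $Y_{i+1}$ and $0$ on the other basis vectors, so $f_0,\dots,f_k$ satisfy the hypotheses and $h^kX_0\ne0$. In the quotient $N_k/\langle X_k\rangle$ only $f_0,\dots,f_{k-1}$ survive; they show $h^sX_0\neq0$ for $s\le k-1$, while $h^kX_0=0$.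

So one exterior generator forces all torsion into filtration $0$, and two generators do not. In the situation that interests us, the algebra is $A(2)$, the module is built from $\mathrm{tmf}$, and the role of $v$ is played by $v_2^8$. Which of the two pictures is right?

## 2. The localization map for $\mathrm{tmf}\wedge\overline{\mathrm{tmf}}^{\,n}$

We work at the prime $2$. Let $\mathrm{tmf}$ be the connective spectrum of topological modular forms, let $\overline{\mathrm{tmf}}$ be the cofiber of the unit, $S\to\mathrm{tmf}\to\overline{\mathrm{tmf}}$, and write $\overline{\mathrm{tmf}}^{\,n}=\overline{\mathrm{tmf}}^{\wedge n}$. For connective $Y$ the mod $2$ Adams spectral sequence is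
$$E^{\mathrm{ass}}{}_2^{s,t}(Y)=\mathrm{Ext}^{s,t}_{A_*}(\mathbb F_2,H_*Y)\Rightarrow\pi_{t-s}Y^\wedge_2,$$
where $A_*$ is the dual Steenrod algebra.

We recall what Ext of comodules means. For a connected commutative Hopf algebra $C$ over $\mathbb F_2$ and a left comodule $N$ with coaction $\psi$, $\mathrm{Ext}_C(\mathbb F_2,N)$ is the right derived functor of the primitives $\{x\in N:\psi(x)=1\otimes x\}$. There are external products $\mathrm{Ext}_C(\mathbb F_2,N)\otimes\mathrm{Ext}_C(\mathbb F_2,N')\to\mathrm{Ext}_C(\mathbb F_2,N\otimes N')$, with the diagonal coaction on $N\otimes N'$. In particular $\mathrm{Ext}_C(\mathbb F_2,N)$ is a module over the ring $\mathrm{Ext}_C(\mathbb F_2,\mathbb F_2)$. A map of Hopf algebras $C\to D$ turns $C$-comodules into $D$-comodules and gives a natural multiplicative restriction map $\mathrm{res}:\mathrm{Ext}_C(\mathbb F_2,N)\to\mathrm{Ext}_D(\mathbb F_2,N)$.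

Since $H_*\mathrm{tmf}=(A/\!/A(2))_*$, where $A(2)$ is generated by $Sq^1,Sq^2,Sq^4$, a change of rings gives
$$E^{\mathrm{ass}}{}_2^{s,t}(\mathrm{tmf}\wedge\overline{\mathrm{tmf}}^{\,n})\cong\mathrm{Ext}^{s,t}_{A(2)_*}(\mathbb F_2,H_*\overline{\mathrm{tmf}}^{\,n}).$$
This is a module over $\mathrm{Ext}_{A(2)_*}(\mathbb F_2,\mathbb F_2)$, which contains the $v_2$-periodicity element
$$w_2=v_2^8\in\mathrm{Ext}^{8,56}_{A(2)_*}(\mathbb F_2,\mathbb F_2).$$
Its characteristic property is that it restricts to $v_2^8$ in $\mathrm{Ext}_{A(2)_*/(\zeta_1,\zeta_2)}(\mathbb F_2,\mathbb F_2)=\mathbb F_2[v_2]$, that is, over $E[Q_2]$. Inverting $w_2$ gives the localization $v_2^{-1}E^{\mathrm{ass}}_2$.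

The paper of Mark Behrens, Prasit Bhattacharya and Dominic Culver, "The structure of the v_2-local algebraic tmf resolution", arXiv:2301.11230 (2023), is the source of the following statement.

**Conjecture.** The map $E^{\mathrm{ass}}{}_2^{s,t}(\mathrm{tmf}\wedge\overline{\mathrm{tmf}}^{\,n})\to v_2^{-1}E^{\mathrm{ass}}{}_2^{s,t}(\mathrm{tmf}\wedge\overline{\mathrm{tmf}}^{\,n})$ is injective for $s>0$.

The localization is the colimit of repeated multiplication by $w_2$, so the kernel is the $w_2$-power torsion. The restriction to $s>0$ is natural: a cofree comodule $A(2)_*\otimes V$ has Ext equal to $V$, concentrated in filtration $0$, and $w_2$ kills it for degree reasons. The conjecture says that torsion behaves as for a single exterior generator. It is false, for every $n\ge1$ and in every filtration $s>0$.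

**Theorem 2.1.** Let $n\ge1$ and $s\ge0$.

(a) There is a class $0\ne\theta\in\mathrm{Ext}^{s,*}_{A(2)_*}(\mathbb F_2,H_*\overline{\mathrm{tmf}}^{\,n})$ with $w_2\theta=0$. So the map in the Conjecture is not injective in filtration $s$, for any $n\ge1$ and any $s>0$.

(b) For every $r\ge0$ there is $x\in\mathrm{Ext}^{s,*}_{A(2)_*}(\mathbb F_2,H_*\overline{\mathrm{tmf}}^{\,n})$ with $w_2^rx\ne0$ and $w_2^{r+1}x=0$. So for each fixed $n\ge1$ and $s\ge0$ there is no bound on the order of the $v_2$-torsion in filtration $s$.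

For $n=0$ the question concerns only the ring $\mathrm{Ext}_{A(2)_*}(\mathbb F_2,\mathbb F_2)$; we do not treat that case.

## 3. The coaction on $H_*\mathrm{tmf}$ and the comodule $M$

From now on
$$A=A(2)_*=\mathbb F_2[\zeta_1,\zeta_2,\zeta_3]/(\zeta_1^8,\zeta_2^4,\zeta_3^2),\qquad \Delta\zeta_m=\sum_i\zeta_i\otimes\zeta_{m-i}^{2^i},$$
in conjugate generators, with $\zeta_0=1$ and $|\zeta_m|=2^m-1$. Put
$$R=H_*\mathrm{tmf}=\mathbb F_2[\zeta_1^8,\zeta_2^4,\zeta_3^2,\zeta_4,\zeta_5,\dots]\subset A_*.$$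
This is a left $A$-comodule algebra. The coaction is the coproduct of $A_*$ with the left factor projected to $A$:
$$\psi(\zeta_m)=\sum_{i=0}^3\zeta_i\otimes\zeta_{m-i}^{2^i}\ (m\ge4),\quad \psi(\zeta_3^2)=1\otimes\zeta_3^2+\zeta_1^2\otimes\zeta_2^4+\zeta_2^2\otimes\zeta_1^8,\quad \psi(\zeta_2^4)=1\otimes\zeta_2^4+\zeta_1^4\otimes\zeta_1^8,$$
and $\zeta_1^8$ is primitive. For example,
$$\psi(\zeta_4)=1\otimes\zeta_4+\zeta_1\otimes\zeta_3^2+\zeta_2\otimes\zeta_2^4+\zeta_3\otimes\zeta_1^8.$$

Give $\zeta_m$ the weight $2^{m-1}$. Then $\zeta_{m-i}^{2^i}$ has weight $2^i\cdot2^{m-i-1}=2^{m-1}$, so the $A$-coaction on $R$ preserves weight. In the example, $\zeta_4$, $\zeta_3^2$, $\zeta_2^4$ and $\zeta_1^8$ all have weight $8$. Therefore $R=\mathbb F_2\oplus R^+$ as comodules, where $R^+$ is the part of positive weight. The unit $\mathbb F_2\to R$ is injective, so $H_*\overline{\mathrm{tmf}}=R/\mathbb F_2\cong R^+$ and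
$$H_*\overline{\mathrm{tmf}}^{\,n}\cong M:=(R^+)^{\otimes n}\subset R^{\otimes n}.$$
We write $\zeta_m^{(\tau)}$, $1\le\tau\le n$, for the variable $\zeta_m$ in the $\tau$-th tensor factor. Then $M$ is spanned by the monomials with positive weight in each factor, and the coaction preserves the weight in each factor. The ring structure of $R^{\otimes n}$ is available for computation inside $M$.

## 4. The quotient Hopf algebra $D=A/(\zeta_1)$

Let $D=A/(\zeta_1)=\mathbb F_2[\zeta_2,\zeta_3]/(\zeta_2^4,\zeta_3^2)$, with projection $\pi:A\to D$. The mixed terms of $\Delta\zeta_2$ and $\Delta\zeta_3$ all contain a power of $\zeta_1$, so $\zeta_2$ and $\zeta_3$ are primitive in $D$.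

**Definition 4.1.** On a $D$-comodule, let $Q_1,P,Q_2$ be the operators taking $x$ to the coefficient of $\zeta_2$, of $\zeta_2^2$, and of $\zeta_3$ in the coaction of $x$.

The dual algebra of $\mathbb F_2[\zeta_2]/\zeta_2^4$, with $\zeta_2$ primitive, has the divided power basis $1,\gamma_1,\gamma_2,\gamma_3$ with $\gamma_1^2=2\gamma_2=0$, $\gamma_1\gamma_2=3\gamma_3=\gamma_3$ and $\gamma_2^2=6\gamma_4=0$. So the dual of $D$ is the exterior algebra $E[Q_1,P,Q_2]$. The three operators commute and square to zero, and an element is $D$-primitive if and only if all three kill it. Coactions are multiplicative, so $Q_1,Q_2$ are derivations, and the coefficient of $\zeta_2^2$ in a product gives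
$$P(xy)=P(x)y+Q_1(x)Q_1(y)+xP(y). \tag{4.1}$$
Setting $\zeta_1=0$ in the coaction formulas gives, in any fixed tensor factor:

* $Q_1\zeta_m=\zeta_{m-2}^4$, $\;Q_2\zeta_m=\zeta_{m-3}^8$, $\;P\zeta_m=0$ for $m\ge4$;
* $P(\zeta_m^2)=\zeta_{m-2}^8$, $\;Q_1(\zeta_m^2)=Q_2(\zeta_m^2)=0$ for $m\ge3$;
* $\zeta_m^4$ for $m\ge2$, and $\zeta_1^8$, are $D$-primitive.

Note that $P$ is not a derivation: $P\zeta_4=P\zeta_5=0$, but $P(\zeta_4\zeta_5)=Q_1(\zeta_4)Q_1(\zeta_5)=\zeta_2^4\zeta_3^4$.

**The Koszul complex.** Write $E=E[Q_1,P,Q_2]$. The Koszul resolution of $\mathbb F_2$ over $E$ is free on symbols $\gamma_{i,l,m}$ with $i,l,m\ge0$, with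
$$\partial\gamma_{i,l,m}=Q_1\gamma_{i-1,l,m}+P\gamma_{i,l-1,m}+Q_2\gamma_{i,l,m-1};$$
it is the tensor product of three periodic resolutions. Hence $\mathrm{Ext}_D(\mathbb F_2,N)$ is the cohomology of
$$N\otimes\mathbb F_2[v_1,h,v_2],\qquad d=v_1Q_1+hP+v_2Q_2, \tag{4.2}$$
with $v_1,h,v_2$ in bidegrees $(s,t)=(1,3),(1,6),(1,7)$. The shift $\gamma_{i,l,m}\mapsto\gamma_{i-i_0,l-l_0,m-m_0}$ is a chain map that lifts the cocycle $v_1^{i_0}h^{l_0}v_2^{m_0}$. So multiplication by this monomial in (4.2) is the product with its class, and $\mathrm{Ext}_D(\mathbb F_2,\mathbb F_2)=\mathbb F_2[v_1,h,v_2]$ acts by multiplication of polynomials.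

Let $\Lambda'=E[P,Q_2]$, a subalgebra of the dual of $D$. Setting $v_1=0$ is a chain map from (4.2) to the two-operator complex
$$N\otimes\mathbb F_2[h,v_2],\qquad d=hP+v_2Q_2, \tag{4.3}$$
whose cohomology is $\mathrm{Ext}_{\Lambda'}(\mathbb F_2,N)$; this is the restriction map, and it is compatible with multiplication by polynomials, with $v_1\mapsto 0$. This is exactly the setting of Lemma 1.1.

**Lemma 4.2.** $\mathrm{res}_D(w_2)\in\{0,v_2^8\}$. In fact $\mathrm{res}_D(w_2)=v_2^8$.

**Proof.** A monomial $v_1^ih^lv_2^m$ with $i+l+m=8$ has $t=3i+6l+7m=56-4i-l$. So $t=56$ forces $i=l=0$, and $\mathrm{Ext}_D^{8,56}(\mathbb F_2,\mathbb F_2)=\mathbb F_2\{v_2^8\}$. Restriction to $E[Q_2]$ factors through $D$, and $w_2$ restricts to $v_2^8\ne0$ there; so $\mathrm{res}_D(w_2)\neq0$. $\square$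

Part (a) of the theorem needs only the first sentence of the lemma.

## 5. Eliminating $v_1$, and what restriction to $D$ cannot tell us

Let us look for $v_2$-torsion over $D$ by hand, with $n=1$. The obvious relation is
$$d\zeta_4=v_1\zeta_2^4+v_2\zeta_1^8 ,\qquad\text{so } v_2\zeta_1^8=v_1\zeta_2^4 .$$
This does not say that $v_2\zeta_1^8=0$; the operator $Q_1$ is in the way. But there is a second relation, $v_2\zeta_2^8=v_1\zeta_3^4$ from $\zeta_5$, and the letters $\zeta_2^4,\zeta_3^4$ are $D$-primitive. We eliminate $v_1$ by cross-multiplying: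
$$z=\zeta_4\zeta_3^4+\zeta_2^4\zeta_5,\qquad x=\zeta_1^8\zeta_3^4+\zeta_2^{12},\qquad d z=v_1(\zeta_2^4\zeta_3^4+\zeta_2^4\zeta_3^4)+v_2x=v_2x .$$
So $x\ne0$ in $\mathrm{Ext}^0_D(\mathbb F_2,R^+)$ and $v_2x=0$.

Two difficulties appear at once.

First, we want positive filtration, and $hx=0$. Indeed, let $y=\zeta_3^6+\zeta_2^4\zeta_4^2$. Then $Q_1y=Q_2y=0$ and $Py=\zeta_3^4\zeta_1^8+\zeta_2^{12}=x$, so $dy=hx$. This is the cut-off zigzag of Section 1 with $k=1$.

Second, and more seriously, this is Ext over $D$, not over $A$. The element $x$ happens to be $A$-primitive: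
$$\psi(\zeta_1^8\zeta_3^4)=1\otimes\zeta_1^8\zeta_3^4+\zeta_1^4\otimes\zeta_1^8\zeta_2^8,\qquad \psi(\zeta_2^{12})=1\otimes\zeta_2^{12}+\zeta_1^4\otimes\zeta_1^8\zeta_2^8 ,$$
using $\zeta_2^4=0$ and $\zeta_1^8=0$ in $A$, and the two extra terms cancel. So $x$ is a class in $\mathrm{Ext}_A^0(\mathbb F_2,R^+)$, and $\mathrm{res}_D(w_2x)=0$. From this we cannot conclude $w_2x=0$, because restriction to $D$ is not injective in general: $\zeta_1\in A$ is primitive, so it represents a nonzero class in $\mathrm{Ext}_A^{1,1}(\mathbb F_2,\mathbb F_2)$, and $\mathrm{Ext}_D^{1,1}(\mathbb F_2,\mathbb F_2)=0$. Lifting a $v_2$-torsion class from $D$ to $A$ therefore does not give a $w_2$-torsion class.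

The way out is to go in the other direction. A transfer $\mathrm{tr}:\mathrm{Ext}_D\to\mathrm{Ext}_A$ with $\mathrm{tr}(\mathrm{res}(\alpha)x)=\alpha\,\mathrm{tr}(x)$ sends $v_2$-torsion over $D$ to $w_2$-torsion over $A$ with no further work. What must then be proved is that the transferred class is nonzero. For this we restrict it back, first to $D$ and then to $\Lambda'$, where Lemma 1.1 applies. The first difficulty is met by taking products of many elements like $z$, so that the zigzag gets long.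

## 6. The transfer from $D$ to $A$

**Step 1: the comodule $J$.** The purpose is to identify $A\,\square_D\mathbb F_2$, which carries the transfer. Let $J=\mathbb F_2[\zeta_1]/\zeta_1^8\subset A$, with $\Delta\zeta_1=\zeta_1\otimes1+1\otimes\zeta_1$. Consider
$$A\,\square_D\mathbb F_2=\{a:(1\otimes\pi)\Delta a=a\otimes1\},\qquad \mathbb F_2\,\square_DA=\{a:(\pi\otimes1)\Delta a=1\otimes a\}.$$
Since $\pi(\zeta_1)=0$, both contain $J$. By the Milnor–Moore theorem $A\cong(A\,\square_D\mathbb F_2)\otimes D$ and $A\cong D\otimes(\mathbb F_2\,\square_DA)$ as $D$-comodules, so both have dimension $64/8=8=\dim J$. Hence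
$$J=A\,\square_D\mathbb F_2=\mathbb F_2\,\square_DA. \tag{6.1}$$
The left coaction makes $J$ an $A$-comodule algebra. As a $D$-comodule it is trivial, because $(\pi\otimes1)\Delta\zeta_1=1\otimes\zeta_1$.

**Step 2: definition of the transfer.** The purpose is to construct $\mathrm{tr}$ and its linearity. For an $A$-comodule $N$ we have $A\,\square_DN\cong(A\,\square_D\mathbb F_2)\otimes N=J\otimes N$ with the diagonal coaction, via $c\otimes y\mapsto c\,\psi(y)$ from right to left. The change-of-rings (Shapiro) isomorphism then reads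
$$S=\epsilon_*\circ\mathrm{res}:\mathrm{Ext}_A(\mathbb F_2,J\otimes N)\xrightarrow{\ \cong\ }\mathrm{Ext}_D(\mathbb F_2,N),$$
where $\epsilon:J\otimes N\to N$ is the counit of $J$ tensored with the identity. Let $p:J\to\Sigma^7\mathbb F_2$ be the projection onto the coefficient of $\zeta_1^7$. In $\Delta\zeta_1^j=\sum_i\binom ji\zeta_1^{j-i}\otimes\zeta_1^i$ with $j\le7$, the right factor $\zeta_1^7$ occurs only for $j=7$, in the term $1\otimes\zeta_1^7$; so $p$ is a comodule map. Define
$$\mathrm{tr}=p_*\circ S^{-1}:\mathrm{Ext}_D^{s,t}(\mathbb F_2,N)\to\mathrm{Ext}_A^{s,t-7}(\mathbb F_2,N).$$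
For $\alpha\in\mathrm{Ext}_A(\mathbb F_2,\mathbb F_2)$ we have $S(\alpha y)=\epsilon_*(\mathrm{res}(\alpha)\mathrm{res}(y))=\mathrm{res}(\alpha)S(y)$, and $p_*$ is $\mathrm{Ext}_A(\mathbb F_2,\mathbb F_2)$-linear. Hence
$$\mathrm{tr}(\mathrm{res}(\alpha)x)=\alpha\,\mathrm{tr}(x). \tag{6.2}$$

**Step 3: the double restriction $\rho$.** The purpose is a formula for $\mathrm{res}_D\mathrm{tr}(x)$. Since $J$ is a trivial $D$-comodule, $\mathrm{Ext}_D(\mathbb F_2,J\otimes N)=J\otimes\mathrm{Ext}_D(\mathbb F_2,N)$. Put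
$$\rho=\mathrm{res}\circ S^{-1}:\mathrm{Ext}_D(\mathbb F_2,N)\to J\otimes\mathrm{Ext}_D(\mathbb F_2,N).$$
By naturality, $\mathrm{res}_D\,\mathrm{tr}(x)=\mathrm{res}\,p_*S^{-1}(x)=p_*\rho(x)$. So
$$\mathrm{res}_D\,\mathrm{tr}(x)=\text{the coefficient of }\zeta_1^7\text{ in }\rho(x). \tag{6.3}$$
Also $\epsilon_*\rho=SS^{-1}$, which says
$$(\epsilon\otimes1)\rho=\mathrm{id}. \tag{6.4}$$

**Step 4: $\rho$ is multiplicative.** The purpose is to reduce $\rho(h^sX)$ to $\rho(h)$ and $\rho(X)$. The multiplication $J\otimes J\otimes N\to J\otimes N$ is a comodule map, so $\mathrm{Ext}_A(\mathbb F_2,J)$ acts on $\mathrm{Ext}_A(\mathbb F_2,J\otimes N)$. Restriction is multiplicative and $\epsilon:J\to\mathbb F_2$ is a ring map, so $S(y'x')=S(y')S(x')$. Applying $\mathrm{res}\circ S^{-1}$, we get for $y\in\mathrm{Ext}_D(\mathbb F_2,\mathbb F_2)$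
$$\rho(yx)=\rho(y)\rho(x). \tag{6.5}$$

**Step 5: the value $\rho(h)$.** The element $\rho(h)$ lies in $\bigoplus_{i=0}^7\zeta_1^i\otimes\mathrm{Ext}_D^{1,6-i}(\mathbb F_2,\mathbb F_2)$. As $\mathrm{Ext}_D^{1,t}(\mathbb F_2,\mathbb F_2)$ is nonzero only for $t=3,6,7$, only $i=0$ and $i=3$ contribute. With (6.4),
$$\rho(h)=1\otimes h+\lambda\,\zeta_1^3\otimes v_1\quad\text{for some }\lambda\in\mathbb F_2. \tag{6.6}$$
We shall set $v_1=0$, so $\lambda$ does not matter.

**Step 6: $\rho$ on primitives.** The purpose is to compute $\rho$ in filtration $0$. Let $X\in N$ be $D$-primitive. By coassociativity,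
$$(\pi\otimes1\otimes1)(\Delta\otimes1)\psi(X)=(1\otimes\psi)(\pi\otimes1)\psi(X)=(1\otimes\psi)(1\otimes X)=1\otimes\psi(X),$$
so $\psi(X)\in(\mathbb F_2\,\square_DA)\otimes N=J\otimes N$ by (6.1). Write $\psi(X)=\sum_i\zeta_1^i\otimes X_i$; the counit gives $X_0=X$. We claim
$$\rho(X)=\sum_i\zeta_1^i\otimes X_i. \tag{6.7}$$
It suffices to show that $\sum_i\zeta_1^i\otimes X_i$ is $A$-primitive in $J\otimes N$ for the diagonal coaction. For then it is a class in $\mathrm{Ext}_A^0(\mathbb F_2,J\otimes N)$, $S$ sends it to $X_0=X$, and $\rho(X)$ is the same element regarded over $D$. Let $u$ be a central variable with $u^8=0$ and let $t=\zeta_1\in A$. Coassociativity, $\sum\zeta_1^i\otimes\psi(X_i)=\sum\Delta(\zeta_1)^i\otimes X_i$, says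
$$\sum_iu^i\psi(X_i)=\sum_i(u+t)^iX_i. \tag{6.8}$$
Let $u$ now stand for $\zeta_1\in J$, on which the coaction is $u\mapsto u+t$. The diagonal coaction sends $\sum u^iX_i$ to $\sum(u+t)^i\psi(X_i)$. Since $(u+t)^8=0$, we may substitute $u+t$ for $u$ in (6.8), and we obtain $\sum(u+t+t)^iX_i=\sum u^iX_i$. This is the claim. For example, $\rho(\zeta_2^4)=1\otimes\zeta_2^4+\zeta_1^4\otimes\zeta_1^8$.

**Step 7: $\sigma$.** The purpose is to make (6.7) computable. Let $\kappa:A\to J$ be the ring map with $\zeta_1\mapsto\zeta_1$ and $\zeta_2,\zeta_3\mapsto0$, and put $\sigma=(\kappa\otimes1)\psi$. This is a ring homomorphism $R^{\otimes n}\to J\otimes R^{\otimes n}$. Since $\kappa$ is the identity on $J$,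
$$\rho(X)=\sigma(X)\quad\text{for }X\in M\ D\text{-primitive}. \tag{6.9}$$

For the element $x=\zeta_1^8\zeta_3^4+\zeta_2^{12}$ of Section 5 we have $\sigma(x)=x$, so $\mathrm{res}_D\mathrm{tr}(x)=0$ and this test gives no information about $\mathrm{tr}(x)$. Longer products are needed for this reason too.

## 7. Products of $k$ pairs

Fix $k\ge n/2$ and a surjection $\tau:\{1,\dots,2k\}\to\{1,\dots,n\}$. For $1\le l\le2k$ define letters, with all variables in the tensor factor $\tau(l)$,
$$e_l=\zeta_l^8,\qquad a_l=\zeta_{l+1}^4,\qquad c_l=\zeta_{l+2}^2,\qquad b_l=\zeta_{l+3}.$$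
By Section 4,
$$Q_1b_l=a_l,\qquad Q_2b_l=e_l,\qquad Pc_l=e_l,$$
and all other values of $Q_1,P,Q_2$ on these letters are $0$. With $t=\zeta_1\in J$, the coaction formulas give
$$\sigma(b_l)=b_l+tc_l,\qquad\sigma(a_l)=a_l+t^4e_l,\qquad\sigma(e_l)=e_l.$$

For $1\le i\le k$ put $l=2i-1$, $l'=2i$ and
$$z_i=b_la_{l'}+a_lb_{l'},\quad y_i=c_la_{l'}+a_lc_{l'},\quad x_i=e_la_{l'}+a_le_{l'},\quad r_i=b_le_{l'}+e_lb_{l'},\quad q_i=c_le_{l'}+e_lc_{l'}.$$
For $n=1$, $i=1$ the elements $z_1,y_1,x_1$ are $z,y,x$ of Section 5.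

**Lemma 7.1.**

* $Q_2z_i=x_i$, and $Q_2$ kills $y_i,x_i,r_i,q_i$.
* $Py_i=x_i$, and $P$ kills $z_i,x_i,r_i,q_i$.
* $Q_1r_i=x_i$, and $Q_1$ kills $z_i,y_i,x_i,q_i$.
* $\sigma(z_i)=W_i:=z_i+ty_i+t^4r_i+t^5q_i$ and $\sigma(x_i)=x_i$.

**Proof.** Of the letters, $Q_1$ and $Q_2$ are nonzero only on the $b$'s. So $Q_2z_i=e_la_{l'}+a_le_{l'}=x_i$ and $Q_2r_i=e_le_{l'}+e_le_{l'}=0$, while $Q_1z_i=a_la_{l'}+a_la_{l'}=0$ and $Q_1r_i=a_le_{l'}+e_la_{l'}=x_i$; both kill $y_i,x_i,q_i$. In each product of two letters above at most one letter is a $b$, so the middle term of (4.1) vanishes. Hence $Py_i=e_la_{l'}+a_le_{l'}=x_i$, $Pq_i=e_le_{l'}+e_le_{l'}=0$, and $P$ kills $z_i,x_i,r_i$. Finally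
$$\sigma(z_i)=(b_l+tc_l)(a_{l'}+t^4e_{l'})+(a_l+t^4e_l)(b_{l'}+tc_{l'})=z_i+ty_i+t^4r_i+t^5q_i,$$
$$\sigma(x_i)=e_l(a_{l'}+t^4e_{l'})+(a_l+t^4e_l)e_{l'}=x_i. \qquad\square$$

**The zigzag.** For $0\le a\le k$ let
$$Y_a=\sum_{|I|=a}\ \prod_{i\in I}y_i\prod_{i\notin I}z_i,\qquad X^{(a)}=Q_2Y_a,\qquad X^{(-1)}=0 .$$
Put $Z=Y_0=z_1\cdots z_k$ and
$$T=X^{(0)}=Q_2Z=\sum_lx_l\prod_{i\ne l}z_i.$$
Every monomial in these sums contains one letter of each index $1,\dots,2k$. Since $\tau$ is surjective, all of them lie in $M$, and they are homogeneous in the internal degree.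

**Lemma 7.2.** $Q_1Y_a=0$ and $PY_a=X^{(a-1)}$. The elements $X^{(a)}$ are $D$-primitive, and in $\mathrm{Ext}_D(\mathbb F_2,M)$
$$v_2X^{(a)}=hX^{(a-1)}\ (1\le a\le k),\qquad v_2T=0. \tag{7.1}$$

**Proof.** $Q_1$ is a derivation that kills all $y_i$ and $z_i$, so $Q_1Y_a=0$. By (4.1), $P$ acts as a derivation on products of elements killed by $Q_1$. Therefore
$$PY_a=\sum_{|I|=a}\sum_{i\in I}x_i\prod_{j\in I\setminus i}y_j\prod_{j\notin I}z_j=\sum_{|I'|=a-1}\sum_{i\notin I'}x_i\prod_{j\in I'}y_j\prod_{j\notin I'\cup\{i\}}z_j=Q_2Y_{a-1},$$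
with $I'=I\setminus\{i\}$, and $PY_0=0$. Since the operators commute and square to zero, $Q_1X^{(a)}=Q_2Q_1Y_a=0$, $Q_2X^{(a)}=0$ and $PX^{(a)}=Q_2PY_a=Q_2X^{(a-1)}=0$. Finally $d(Y_a)=hX^{(a-1)}+v_2X^{(a)}$, which gives (7.1). $\square$

For $k=2$: $T=x_1z_2+z_1x_2$, $X^{(1)}=x_1y_2+y_1x_2$ and $X^{(2)}=Q_2(y_1y_2)=0$. In general $X^{(k)}=Q_2(y_1\cdots y_k)=0$, so (7.1) gives $h^kT=v_2^kX^{(k)}=0$. For a given filtration $s$ we must therefore take $k>s$.

**Definition 7.3.** $\theta_s=\mathrm{tr}(h^sT)\in\mathrm{Ext}_A^{s,*}(\mathbb F_2,M)$.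

By (6.2), $w_2\theta_s=\mathrm{tr}(\mathrm{res}_D(w_2)h^sT)=0$, because $\mathrm{res}_D(w_2)\in\{0,v_2^8\}$ and $v_2T=0$.

**Proposition 7.4.** If $k\ge s+8$ then $\theta_s\ne0$.

**Proof of Theorem 2.1 from Proposition 7.4.** (a) Take $k\ge\max(s+8,n/2)$ and $\theta=\theta_s$.

(b) Take $k\ge\max(s+8r+8,n/2)$ and $x=\mathrm{tr}(h^sX^{(8r)})$. By (6.2), $\mathrm{res}_D(w_2)=v_2^8$ and (7.1),
$$w_2^rx=\mathrm{tr}(v_2^{8r}h^sX^{(8r)})=\mathrm{tr}(h^{s+8r}T)=\theta_{s+8r},$$
which is nonzero by the Proposition, since $k\ge(s+8r)+8$. And $w_2^{r+1}x=w_2\theta_{s+8r}=0$. $\square$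

It remains to prove Proposition 7.4.

## 8. The coefficient of $\zeta_1^7$ and the recursion $PB_j=Q_2B_{j-1}$

**Step 1: restrict $\theta_s$ to $\Lambda'$.** The purpose is to replace $\theta_s$ by an explicit class. Let $t$ be a formal variable, let
$$\Pi=\prod_{i=1}^kW_i ,$$
and let $B_j\in M$ be the coefficient of $t^j$ in $\Pi$, for $0\le j\le7$; so $B_0=Z$. By (6.9) and Lemma 7.1, and since $Q_2W_i=x_i$,
$$\rho(T)=\sigma(T)=\sum_lx_l\prod_{i\ne l}W_i=Q_2\Pi\quad\text{modulo }t^8 .$$
So the coefficient of $\zeta_1^j$ in $\rho(T)$ is $Q_2B_j$. Put $\Omega=Q_2B_7$. It is $D$-primitive, because $\rho(T)\in J\otimes\mathrm{Ext}_D^0(\mathbb F_2,M)$. By (6.5), $\rho(h^sT)=\rho(h)^s\rho(T)$. After setting $v_1=0$, $\rho(h)$ becomes $1\otimes h$ by (6.6). With (6.3), the image of $\theta_s$ in $\mathrm{Ext}^s_{\Lambda'}(\mathbb F_2,M)$ is $h^s\Omega$. It suffices to show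
$$h^s\Omega\ne0\quad\text{in the cohomology of (4.3) with }N=M. \tag{8.1}$$

For $k\le3$ this would fail: $\Omega$ is the coefficient of $t^7$ in $\sum_lx_l\prod_{i\ne l}W_i$, and a sum of at most two exponents from $\{0,1,4,5\}$ is never $7$.

**Step 2: the $B_j$ form a zigzag.** The purpose is to link $\Omega=Q_2B_7$ to $T=Q_2B_0$. By Lemma 7.1, $PW_i=tPy_i+t^5Pq_i=tx_i$ and $Q_1W_i=t^4Q_1r_i=t^4x_i$. Iterating (4.1),
$$P\Pi=\sum_lP(W_l)\prod_{i\ne l}W_i+\sum_{l<m}Q_1(W_l)Q_1(W_m)\prod_{i\ne l,m}W_i=t\,Q_2\Pi+t^8\sum_{l<m}x_lx_m\prod_{i\ne l,m}W_i .$$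
The correction terms begin at $t^8$, just out of range. Hence
$$PB_j=Q_2B_{j-1}\qquad(1\le j\le7). \tag{8.2}$$

**Step 3: reduction to functionals.** The purpose is to reduce (8.1) to the following lemma.

**Lemma 8.1.** If $k\ge s+8$, there are linear functionals $f_0,\dots,f_{s+7}:M\to\mathbb F_2$ with $f_i\circ P=f_{i+1}\circ Q_2$ for $0\le i\le s+6$ and $f_0(T)=1$.

Assume the lemma. Moving alternately by (8.2) and by $f_{i+1}Q_2=f_iP$,
$$f_7(\Omega)=f_7(Q_2B_7)=f_6(PB_7)=f_6(Q_2B_6)=\dots=f_0(PB_1)=f_0(Q_2B_0)=f_0(T)=1 .$$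
Now apply Lemma 1.1 with $X=\Omega$, $Q=Q_2$ and the $s+1$ functionals $f_7,f_8,\dots,f_{s+7}$. It gives (8.1), and with it Proposition 7.4. The first seven links carry us from $T$ to $\Omega$, and the remaining $s$ take care of $h^s$. $\square$

How could one build such a chain? Given $f_i$, we need $f_{i+1}$ with $f_{i+1}Q_2=f_iP$. A necessary condition is $f_iPQ_2=0$, and if $Q_2$ were exact on $M$ this would also suffice. It is not exact: $Q_2(\zeta_2^4)=0$, and $\zeta_2^4$ is not in the image, because every monomial in the image of $Q_2$ has some exponent $\ge8$. The next section measures how far one can go before meeting this failure.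

## 9. Exactness of $Q_2$ on monomials of positive count

In a monomial $\mu$ write the exponent of $\zeta_m^{(\tau)}$ as $8\alpha_m+2\beta_m+\delta_m$ with $0\le\beta_m\le3$ and $\delta_m\in\{0,1\}$, suppressing $\tau$. Membership in $R^{\otimes n}$ means $\beta_1=0$, $\beta_2\in\{0,2\}$, $\delta_1=\delta_2=\delta_3=0$; otherwise the numbers are arbitrary.

**Definition 9.1.** The count of $\mu$ is $|\mu|=\sum_\tau\sum_{m\ge4}(\alpha_{m-3}+\delta_m)$. Let $M_c$ be the span of the monomials in $M$ of count $c$.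

For example, $\zeta_4$ and $\zeta_1^8=Q_2\zeta_4$ have count $1$, and $\zeta_2^4$ and $\zeta_3^2$ have count $0$.

**Lemma 9.2.** $Q_2$ preserves the count, and $\ker(Q_2|_{M_c})=Q_2M_c$ for every $c\ge1$.

**Proof.** $Q_2$ is a derivation that kills squares, and $Q_2\zeta_m=\zeta_{m-3}^8$ for $m\ge4$. So $Q_2\mu$ is the sum, over the pairs $(m,\tau)$ with $\delta_m=1$, of the monomials in which $\delta_m$ is replaced by $0$ and $\alpha_{m-3}$ by $\alpha_{m-3}+1$. Each sum $\alpha_{m-3}+\delta_m$ is preserved, and so is the count. With $u_m=\zeta_{m-3}^8$, the complex $(R^{\otimes n},Q_2)$ is the tensor product of a space with zero differential (recording the $\beta$'s) and of the complexes, one for each $(m,\tau)$ with $m\ge4$,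
$$\mathbb F_2[u_m]\otimes E[\zeta_m],\qquad u_m^i\zeta_m\mapsto u_m^{i+1},\quad u_m^i\mapsto0 .$$
Each of these splits according to $c_m=i+\delta_m$: the part $c_m=0$ is $\mathbb F_2\cdot1$, and the part $c_m\ge1$ is the isomorphism $u_m^{c_m-1}\zeta_m\mapsto u_m^{c_m}$, which is acyclic. So the whole complex splits according to the $\beta$'s and the numbers $c_m$ for all $(m,\tau)$, finitely many of them positive, and by the Künneth formula a summand is acyclic as soon as one of the $c_m$ is positive. Since $u_m$ has weight $8\cdot2^{m-4}=2^{m-1}$, the weight of $\zeta_m$, the weight in each factor is constant on each summand, and $M$ is a direct sum of some of these summands. $M_c$ is the sum of those with total $\sum c_m=c$. If $c\ge1$, each is acyclic. $\square$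

**Lemma 9.3.** For a monomial $\mu$,
$$P\mu=\sum_{(m,\tau):\,\beta_m\text{ odd}}\mu\,\frac{\zeta_{m-2}^8}{\zeta_m^2}\;+\sum_{\{(m,\tau),(m',\tau')\}:\,\delta_m=\delta_{m'}=1}\mu\,\frac{\zeta_{m-2}^4\,\zeta_{m'-2}^4}{\zeta_m\,\zeta_{m'}}, \tag{9.1}$$
where each variable is taken in its own factor $\tau$ or $\tau'$ and the second sum is over unordered pairs of distinct variables. Every monomial occurring in $P\mu$ has count at most $|\mu|+1$.

**Proof.** Modulo $\zeta_3$ the $D$-coaction is the ring map with $\zeta_m\mapsto\zeta_m+\zeta_2\zeta_{m-2}^4$ for $m\ge4$ and $\zeta_m^2\mapsto\zeta_m^2+\zeta_2^2\zeta_{m-2}^8$ for $m\ge3$, and it fixes $\zeta_m^4$ ($m\ge2$) and $\zeta_1^8$. Write $\mu$ as a product of fourth powers (and powers of $\zeta_1^8$), of one factor $\zeta_m^2$ for each odd $\beta_m$, and of one factor $\zeta_m$ for each $\delta_m=1$. A contribution to the coefficient of $\zeta_2^2$ takes $\zeta_2^2$ from one factor $\zeta_m^2$, or $\zeta_2$ from each of two distinct factors $\zeta_m,\zeta_{m'}$.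 This is (9.1). A term of the first kind raises $\alpha_{m-2}$ by one and changes no $\delta$ and no other $\alpha$, so it has count $|\mu|+1$. A term of the second kind loses two $\delta$'s. Adding $4$ to the exponents of two distinct variables does not change their $\delta$'s and raises each of the two $\alpha$'s by at most one. So it has count at most $|\mu|-2+2=|\mu|$. $\square$

For example, $P(\zeta_3^2)=\zeta_1^8$ goes from count $0$ to count $1$, and $P(\zeta_4\zeta_5)=\zeta_2^4\zeta_3^4$ from count $2$ to count $0$.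

**Lemma 9.4.** Let $\kappa\ge1$ and let $g:M\to\mathbb F_2$ be linear, vanishing on monomials of count $<\kappa$, with $g\circ Q_2=0$. Then $g=f\circ Q_2$ for some linear $f$ vanishing on monomials of count $<\kappa$.

**Proof.** Let $c\ge\kappa$. Then $g$ vanishes on $Q_2M_c=\ker(Q_2|_{M_c})$ by Lemma 9.2, so $g|_{M_c}$ factors through $Q_2:M_c\to Q_2M_c$. Let $f|_{M_c}$ be an extension of this factorization to $M_c$. On $M_c$ with $c<\kappa$ put $f=0$. As $Q_2$ preserves the count, $fQ_2=g$ on every $M_c$. $\square$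

So each step of the chain is possible as long as the functional vanishes on count $0$. By Lemma 9.3 each composition with $P$ lowers the vanishing bound by only one. If we start at count $k$, we get about $k$ steps. What is missing is the start.

## 10. A functional on words in $a$ and $b$

We need $f_0$ with $f_0(T)=f_0(Q_2Z)=1$ and with $f_0P$ vanishing on $\operatorname{im}Q_2$. Put $F=f_0Q_2$. The conditions become
$$F(Z)=1,\qquad F\circ Q_2=0,\qquad F\circ P=0,$$
the last one because $f_0PQ_2=f_0Q_2P=FP$. Here $Z=\prod_i(b_{2i-1}a_{2i}+a_{2i-1}b_{2i})$ is a sum of products of letters $a_l,b_l$. For a word $\omega\in\{a,b\}^{2k}$ let $\mu_\omega=\prod_l\omega_l$, where the $l$-th factor is $a_l$ or $b_l$.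

**The monomials $\mu_\omega$ are distinct.** The exponent of $\zeta_j^{(\tau)}$ in $\mu_\omega$ receives $4$ exactly when $l=j-1$ is an index in $\{1,\dots,2k\}$ with $\tau(l)=\tau$ and $\omega_l=a$, and receives $1$ exactly when $l=j-3$ is an index with $\tau(l)=\tau$ and $\omega_l=b$. So all exponents are in $\{0,1,4,5\}$ and their binary digits determine $\omega$. All $\alpha$'s are $0$, and $|\mu_\omega|$ is the number of $b$'s in $\omega$.

The first thing to try for $F$ is the dual functional of a single monomial of $Z$. For $k=2$ take $\mu_{baba}$. By (9.1), $P\mu_{bbbb}$ is the sum of the $\mu_\omega$ over all words obtained from $bbbb$ by changing two $b$'s to $a$'s, and $baba$ occurs exactly once. So $F\circ P\ne0$, and the attempt fails. The functional must be spread over several words in such a way that each $P\mu$ meets its support an even number of times.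

**Definition 10.1.** A word $\omega$ is good if $\omega_1=b$, $\omega_{2k}=a$, and each block $\{2i,2i+1\}$, $1\le i\le k-1$, contains exactly one $b$. Let $F:M\to\mathbb F_2$ be $1$ on $\mu_\omega$ for $\omega$ good and $0$ on all other monomials.

The blocks are offset by one from the pairs $\{2i-1,2i\}$ that define $Z$. A good word has $1+(k-1)=k$ letters $b$, so $F$ is supported on monomials of count $k$. For $k=2$ the good words are $baba$ and $bbaa$. The words of $Z$ are $baba,baab,abba,abab$, so $F(Z)=1$; and $P\mu_{bbbb}$ now meets both good words, so $F(P\mu_{bbbb})=0$.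

**Lemma 10.2.** $F(Z)=1$, $F\circ Q_2=0$ and $F\circ P=0$.

**Proof.** *$F(Z)=1$.* $Z$ is the sum of the $\mu_\omega$ with exactly one $b$ in each $\{2i-1,2i\}$. If such a word is good, then $\omega_1=b$ forces $\omega_2=a$ (pair), then $\omega_3=b$ (block), then $\omega_4=a$ (pair), and so on up to $\omega_{2k}=a$. This gives exactly one word, $baba\cdots ba$, and it is good.

*$F\circ Q_2=0$.* Every monomial in $Q_2\mu$ has an exponent $\ge8$, and $F$ vanishes on such monomials.

*$F\circ P=0$.* We show $F(P\mu)=0$ for each monomial $\mu$ in $M$. Terms of the first kind in (9.1) have an exponent $\ge8$, so $F$ vanishes on them. Suppose a term of the second kind, for the pair $(m,\tau),(m',\tau')$, equals some $\mu_\omega$. The exponent of $\zeta_{m-2}^{(\tau)}$ in $\mu_\omega$ is then at least $4$, so $l=m-3$ is an index with $\tau(l)=\tau$ and $\omega_l=a$. Thus $\zeta_{m-2}^4=a_l$ and $\zeta_m=b_l$, in the factor $\tau$. Likewise for $l'=m'-3$. If $l=l'$, then $m=m'$ and $\tau=\tau(l)=\tau'$,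 contrary to the choice of distinct variables; so $l\ne l'$. Hence
$$\mu=\mu_\omega\,\frac{b_lb_{l'}}{a_la_{l'}}=\mu_{\omega''},$$
where $\omega''$ is obtained from $\omega$ by changing the letters $l,l'$ from $a$ to $b$. So $F(P\mu)=0$ unless $\mu=\mu_{\omega''}$ for some word $\omega''$. Conversely, the variables with $\delta=1$ in $\mu_{\omega''}$ are exactly the $b_l$ with $\omega''_l=b$, and each pair of $b$'s in $\omega''$ gives one term of the second kind, in which these two $b$'s are replaced by $a$'s. Therefore $F(P\mu_{\omega''})$ is the parity of the number of pairs of $b$'s in $\omega''$ whose replacement by $a$'s yields a good word.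

We count these pairs. The letter $1$ is never replaced, since a good word has $\omega_1=b$. In each block at most one letter is replaced, since a good word has only one $a$ there.

* Suppose $\omega''_{2k}=b$. Then the letter $2k$ must be replaced, and the other replaced letter lies in a block, which must be $bb$ in $\omega''$. So such pairs exist only if $\omega''_1=b$, exactly one block is $bb$, and every other block has exactly one $b$. Then either letter of the $bb$ block may be chosen: $2$ pairs.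
* Suppose $\omega''_{2k}=a$. Then the two replaced letters lie in two different blocks, both $bb$ in $\omega''$. So such pairs exist only if $\omega''_1=b$, exactly two blocks are $bb$, and every other block has exactly one $b$. Then there are $2\cdot2=4$ pairs.

The number is always even, so $F\circ P=0$. $\square$

## 11. The chain $f_0,\dots,f_{k-1}$

**Proof of Lemma 8.1.** Let $k\ge s+8$.

**Step 1: the start.** The purpose is to find $f_0$. The functional $F$ vanishes on monomials of count $<k$, and $F\circ Q_2=0$. By Lemma 9.4 with $\kappa=k$ there is $f_0$, vanishing on monomials of count $<k$, with $f_0\circ Q_2=F$. Then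
$$f_0(T)=f_0(Q_2Z)=F(Z)=1 .$$

**Step 2: the induction.** The purpose is to extend the chain by one. Suppose $f_0,\dots,f_i$ are constructed with $f_jP=f_{j+1}Q_2$ for $0\le j<i$, with $f_i$ vanishing on monomials of count $<k-i$, and suppose $i\le k-2$. Put $g=f_i\circ P$.

* By Lemma 9.3, if $|\mu|<k-i-1$ then $P\mu$ consists of monomials of count $<k-i$. So $g$ vanishes on monomials of count $<k-i-1$, and $k-i-1\ge1$.
* Since $P$ and $Q_2$ commute, $gQ_2=f_iPQ_2=f_iQ_2P$. For $i=0$ this is $F\circ P=0$, by Lemma 10.2. For $i\ge1$ it is $f_{i-1}P^2=0$.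

By Lemma 9.4 with $\kappa=k-i-1$ there is $f_{i+1}$, vanishing on monomials of count $<k-i-1$, with $f_{i+1}Q_2=f_iP$.

**Step 3: the length.** The induction runs for $i=0,\dots,k-2$ and produces $f_0,\dots,f_{k-1}$. Since $k-1\ge s+7$, we have the functionals $f_0,\dots,f_{s+7}$ required by Lemma 8.1. $\square$

Lemma 8.1 gives Proposition 7.4 by Section 8, and Proposition 7.4 gives Theorem 2.1 by Section 7. So for every $n\ge1$ and every $s>0$ the map
$$E^{\mathrm{ass}}{}_2^{s,*}(\mathrm{tmf}\wedge\overline{\mathrm{tmf}}^{\,n})\to v_2^{-1}E^{\mathrm{ass}}{}_2^{s,*}(\mathrm{tmf}\wedge\overline{\mathrm{tmf}}^{\,n})$$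
has nonzero kernel, and by part (b) this kernel contains classes whose exact $v_2^8$-torsion order is any prescribed positive integer. $\blacksquare$
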